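# Integrals of $p$-homogeneous functions of $K*f$ for summable $f$: a sharp cancellation condition

## 1. Dilations, kernels and homogeneous functions

Throughout, $d\ge 2$, $0<\alpha<d$, $p=d/(d-\alpha)$, and $s:=d-\alpha\in(0,d)$. Thus $p>1$ and
$$sp=d,\qquad s(p-1)=\alpha. \tag{1}$$
The vector $a=(a_1,\dots,a_d)$ has positive coordinates with $\sum_j a_j=d$. The functions $f$ to which we apply kernels are real-valued.

**Definition (dilations, gauge, balls).** For $t>0$ put $\delta_t x=(t^{a_1}x_1,\dots,t^{a_d}x_d)$. Then $\det\delta_t=t^{d}$. For $x\ne0$ the function $t\mapsto|\delta_{1/t}x|^2=\sum_j x_j^2t^{-2a_j}$ decreases strictly from $\infty$ to $0$, so there is exactly one $t>0$ with $\delta_{1/t}x\in S^{d-1}$. We write $\rho(x)=t$ for this number and $\rho(0)=0$. So every $x\ne0$ is uniquely $x=\delta_t\zeta$ with $t=\rho(x)$, $\zeta\in S^{d-1}$. Put $B(x,r)=\{y:\rho(x-y)\le r\}$.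

Example. If $a=(1,\dots,1)$, then $\rho(x)=|x|$. If $d=2$ and $a=(\frac23,\frac43)$, put $\tau=t^{4/3}$. The equation $x_1^2\tau^{-1}+x_2^2\tau^{-2}=1$ reads $\tau^2-x_1^2\tau-x_2^2=0$, so
$$\rho(x)=\Big(\tfrac12\big(x_1^2+\sqrt{x_1^4+4x_2^2}\big)\Big)^{3/4}.$$

**Definition (anisotropically homogeneous kernel).** Let $\tilde K:S^{d-1}\to\mathbb R^\ell$ be $\beta$-Hölder for some $\beta\in(0,1]$ (Lipschitz means $\beta=1$). The kernel $K=K_a$ on $\mathbb R^d\setminus\{0\}$ is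
$$K(\delta_t\zeta)=t^{\alpha-d}\tilde K(\zeta)=t^{-s}\tilde K(\zeta),\qquad t>0,\ \zeta\in S^{d-1}.$$
Equivalently $K(x)=\rho(x)^{-s}\tilde K(\delta_{1/\rho(x)}x)$. In particular $K(\delta_tx)=t^{-s}K(x)$.

Example. Let $d=\ell=2$, $\alpha=1$, $a=(1,1)$, $\tilde K(\zeta)=\zeta$. Then $K(x)=x/|x|^2=\nabla\log|x|$. With $a=(\frac23,\frac43)$ and the same $\tilde K$ we get $K(x)=\rho(x)^{-1}\big(\rho(x)^{-2/3}x_1,\ \rho(x)^{-4/3}x_2\big)$.

**Definition (positively $p$-homogeneous function).** $\Phi:\mathbb R^\ell\to\mathbb R$ is locally Lipschitz and $\Phi(\lambda v)=\lambda^p\Phi(v)$ for $\lambda>0$.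

Example. $\Phi(v)=|v|^p$. For $p=2$, any quadratic form, such as $v_1^2-v_2^2$. For $\ell=1$ every such function is $\Phi(v)=Av_+^p+Bv_-^p$ with $A=\Phi(1)$, $B=\Phi(-1)$; it is automatically locally Lipschitz because $p>1$.

**Definition (cancellation constants).**
$$\Theta_\pm=\int_{S^{d-1}}\Big(\sum_{j}a_j\zeta_j^2\Big)\Phi(\pm\tilde K(\zeta))\,d\zeta. \tag{2}$$

Example. Let $\ell=1$, $\tilde K(\zeta)=\zeta_1$, $\Phi(v)=|v|^{p-1}v$. The weight is even and $\Phi(\tilde K)$ is odd, so $\Theta_\pm=0$. For a case where the weight matters, let $d=\ell=2$, $\alpha=1$ (so $p=2$), $a=(\frac23,\frac43)$, $\tilde K(\zeta)=\zeta$, $\Phi(v)=v_1^2-\lambda v_2^2$. Since $\int_0^{2\pi}\cos^4=\int_0^{2\pi}\sin^4=\frac{3\pi}4$ and $\int_0^{2\pi}\cos^2\sin^2=\frac\pi4$,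
$$\Theta_+=\Theta_-=\Big(\tfrac23\cdot\tfrac{3\pi}{4}+\tfrac43\cdot\tfrac\pi4\Big)-\lambda\Big(\tfrac23\cdot\tfrac\pi4+\tfrac43\cdot\tfrac{3\pi}4\Big)=\tfrac{5\pi}6-\tfrac{7\pi}6\lambda .$$
This vanishes exactly for $\lambda=\frac57$. For $a=(1,1)$ the balanced value is $\lambda=1$.

Conventions: $C,c>0$ denote constants, possibly changing from line to line, that depend only on $d,a,\alpha,\beta,\tilde K,\Phi$ (and on auxiliary functions $\eta,\psi$ fixed once and for all), never on $f$. The relation $\lesssim$ is understood in the same way. The convolution $K*f$ is taken coordinate-wise, and $\|f\|_1=\|f\|_{L_1}$.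

## 2. The critical $L_1$ inequality

When is it true that
$$\Big|\int_{\mathbb R^d}\Phi(K*f)\Big|\lesssim\|f\|_1^p\qquad\text{for all } f\in C_0^\infty(\mathbb R^d)\text{ with }\int f=0\ ? \tag{3}$$
The problem, taken from Dmitriy Stolyarov, "Fractional integration of summable functions: Maz'ya's $\Phi$-inequalities", arXiv:2109.08014 (2021), is to prove or disprove that, for Lipschitz $\tilde K$, (3) holds if and only if $\Theta_+=\Theta_-=0$. The answer is that this is true.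

Two remarks locate the difficulty. First, (3) is invariant under dilations. If $f_t(y)=t^{-d}f(\delta_{1/t}y)$, then $\|f_t\|_1=\|f\|_1$ and $K*f_t(y)=t^{-s}(K*f)(\delta_{1/t}y)$, so $\int\Phi(K*f_t)=t^{-sp+d}\int\Phi(K*f)=\int\Phi(K*f)$. No scale is better than another. Second, $|K|^p$ is of size $\rho^{-sp}=\rho^{-d}$, which fails to be integrable both at $0$ and at infinity, each time by a logarithm. The condition $\int f=0$ repairs infinity (we check this in Section 4). Nothing repairs $0$ uniformly, since $f$ may approximate a point mass. Any bound must come from cancellation in $\Phi$.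

**Theorem 1.** Let $\tilde K$ be $\beta$-Hölder, $\beta\in(0,1]$. Inequality (3) holds with a uniform constant if and only if $\Theta_+=\Theta_-=0$.

The case $\beta=1$ answers the problem. We shall prove a quantitative form that needs no cancellation. For $f\in C_0^\infty$ put
$$f_n(x)=\int_{B(x,2^{-n})}f,\qquad |f|_n(x)=\int_{B(x,2^{-n})}|f| .$$

**Theorem 2.** Let $\tilde K$ be $\beta$-Hölder. With no assumption on $\Theta_\pm$, for all $f\in C_0^\infty$ with $\int f=0$,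
$$\Big|\int\Phi(K*f)-\log2\sum_{n\in\mathbb Z}\int_{\{f\ne0\}}\frac{\Theta_+\,(f_n(x))_+^p+\Theta_-\,(f_n(x))_-^p}{|f|_n(x)}\,|f(x)|\,dx\Big|\le C\|f\|_1^p, \tag{4}$$
and the series converges absolutely.

**Corollary 3.** Let $\tilde K$ be $\beta$-Hölder. The one-sided inequality $\int\Phi(K*f)\le C\|f\|_1^p$ for all $f\in C_0^\infty$ with $\int f=0$ holds for some constant $C$ if and only if $\Theta_+\le0$ and $\Theta_-\le0$.

The "if" parts of Theorem 1 and of Corollary 3 follow from Theorem 2: the sum in (4) vanishes, respectively is $\le0$. The "only if" parts are in Section 5.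

## 3. Two quadratic forms of a planar gradient

Take $d=\ell=2$, $a=(1,1)$, $\alpha=1$, $p=2$, $K(x)=x/|x|^2$. Let $u=\log|\cdot|*f$. Then $K*f=\nabla u$ and $\Delta u=2\pi f$, and since $\int f=0$ we have $u=O(|x|^{-1})$, $\nabla u=O(|x|^{-2})$ at infinity. Hence integration by parts over $\{|x|<R\}$ produces boundary terms $O(R\cdot R^{-3})\to0$.

For $\Phi(v)=|v|^2$ we have $\Theta_\pm=2\pi$, and
$$\int|\nabla u|^2=-\int u\,\Delta u=-2\pi\iint f(x)f(y)\log|x-y|\,dx\,dy .$$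
Test this on a concentrated bump: let $0\le\psi\in C_0^\infty$ be supported in the unit disc, $\int\psi=1$, $\psi_N(x)=2^{2N}\psi(2^Nx)$, $f_N=\psi_N-\psi$. Then $\iint\psi_N(x)\psi_N(y)\log|x-y|=-N\log2+\iint\psi(x)\psi(y)\log|x-y|$, while the terms containing $\psi$ are bounded because $\log|\cdot|*\psi$ is locally bounded. So $\int|K*f_N|^2=2\pi N\log2+O(1)$, although $\|f_N\|_1\le2$. Inequality (3) fails, and the coefficient of $N\log2$ is $\Theta_+$.

For $\Phi(v)=v_1^2-v_2^2$ we have $\Theta_\pm=\int_0^{2\pi}\cos2\theta\,d\theta=0$. Let $E(x)=\frac14|x|^2(\log|x|-1)$. From $\partial_1(|x|^2\log|x|)=x_1(2\log|x|+1)$ and $\partial_1^2(|x|^2\log|x|)=2\log|x|+1+2x_1^2/|x|^2$ one finds $\Delta E=\log|x|$ and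
$$q:=(\partial_1^2-\partial_2^2)E=\frac{x_1^2-x_2^2}{2|x|^2}.$$
(The function $E$ is $C^1$ and its second derivatives are $O(1+|\log|x||)$ near $0$, so these identities also hold in the sense of distributions.) Hence $u=\Delta(E*f)$ and $(\partial_1^2-\partial_2^2)u=\Delta(q*f)$. Since $q$ is homogeneous of order $0$ and $\int f=0$, we have $q*f=O(|x|^{-1})$ and $\nabla(q*f)=O(|x|^{-2})$, so again all boundary terms vanish and
$$\int\big((\partial_1u)^2-(\partial_2u)^2\big)=-\int u\,\Delta(q*f)=-\int(\Delta u)(q*f)=-\pi\iint f(x)f(y)\frac{(x_1-y_1)^2-(x_2-y_2)^2}{|x-y|^2}\,dx\,dy .$$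
The kernel is bounded by $1$, so the left side is at most $\pi\|f\|_1^2$ in absolute value, and (3) holds. The condition $\Theta_\pm=0$ has turned a logarithm into a bounded function.

This method used that $\Phi$ is quadratic: $\int\Phi(K*f)$ was a double integral of $f(x)f(y)$ against an explicit kernel. For a general $\Phi$, such as $|v|^{p-1}v$ with $p$ not an integer, there is no such expansion. We need an argument that uses only the homogeneity and the Lipschitz property of $\Phi$.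

## 4. Polar coordinates, decay and Hölder estimates

**Step 1: the gauge.** This step collects the properties of $\rho$ that replace those of a norm.

By definition $\rho(\delta_tx)=t\rho(x)$ and $\rho(-x)=\rho(x)$. For $r>0$, $\rho(x)\le r$ if and only if $|\delta_{1/r}x|\le1$; in particular $\rho(x)\le1\iff|x|\le1$, and $\rho$ is continuous at $0$. Off $0$, $\rho$ is $C^\infty$ by the implicit function theorem applied to $\sum_jx_j^2t^{-2a_j}=1$, whose left side has negative $t$-derivative. The set $\{(x,y):\rho(x)+\rho(y)=1\}$ is compact. Let $\kappa$ be the maximum of $\rho(x+y)$ on it. Taking $y=0$ shows $\kappa\ge1$, and by homogeneity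
$$\rho(x+y)\le\kappa(\rho(x)+\rho(y)). \tag{5}$$
If $y=\delta_t\zeta$ with $t\le1$, then $|y|^2=\sum_jt^{2a_j}\zeta_j^2\le t^{2\min a_j}$, that is,
$$|y|\le\rho(y)^{\min_ja_j}\quad\text{if }\rho(y)\le1. \tag{6}$$
Put $\varepsilon=\beta\min_ja_j>0$.

**Step 2: polar coordinates.** This step explains the weight in (2).

Substitute $x=\delta_t\zeta$. We have $\partial_tx=t^{-1}\delta_t(a_j\zeta_j)_j$, and the tangential derivatives are $\delta_t\tau_1,\dots,\delta_t\tau_{d-1}$, where $\tau_i$ is an orthonormal basis of $\zeta^\perp$. The determinant of $((a_j\zeta_j)_j,\tau_1,\dots,\tau_{d-1})$ is, up to sign, the component of $(a_j\zeta_j)_j$ along $\zeta$, namely $\sum_ja_j\zeta_j^2$. With $\det\delta_t=t^d$,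
$$dx=t^{d-1}\Big(\sum_ja_j\zeta_j^2\Big)dt\,d\zeta. \tag{7}$$
Let $\omega=\int_{S^{d-1}}\sum_ja_j\zeta_j^2\,d\zeta$. Then $|B(x,r)|=\omega r^d/d$, and
$$\int_{\rho\ge R}\rho^{-d-b}=\frac{\omega}{b}R^{-b}\ (b>0),\qquad\int_{\rho\le R}\rho^{-b}=\frac{\omega}{d-b}R^{d-b}\ (b<d). \tag{8}$$
Since $\Phi(\pm K(\delta_t\zeta))=t^{-sp}\Phi(\pm\tilde K(\zeta))=t^{-d}\Phi(\pm\tilde K(\zeta))$,
$$\int_{R<\rho<R'}\Phi(\pm K)=\Theta_\pm\log(R'/R). \tag{9}$$

**Step 3: the function $\Phi$.** We need a Lipschitz bound that respects homogeneity.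

From $\Phi(0)=\lambda^p\Phi(0)$ we get $\Phi(0)=0$. A locally Lipschitz function is Lipschitz on the closed unit ball. If $M=|u|+|v|>0$, then $|\Phi(u)-\Phi(v)|=M^p|\Phi(u/M)-\Phi(v/M)|\le CM^{p-1}|u-v|$. So
$$|\Phi(u)-\Phi(v)|\le C|u-v|(|u|+|v|)^{p-1},\qquad|\Phi(u)|\le C|u|^p. \tag{10}$$

**Step 4: the kernel.** We need the size of $K$ and of its increments.

Clearly $|K(x)|\le C\rho(x)^{-s}$, and $K\in L_{1,\rm loc}$ by (8) because $s<d$. The map $x\mapsto\delta_{1/\rho(x)}x$ and the function $\rho^{-s}$ are smooth off $0$, so $K$ is $\beta$-Hölder on compact subsets of $\mathbb R^d\setminus\{0\}$. Hence $|K(z-y)-K(z)|\le C|y|^\beta$ for $|z|=1$, $|y|\le\frac12$. Put $c_0=2^{-1/\min a_j}\le1$. If $\rho(z)=1$ and $\rho(y)\le c_0$, then (6) gives $|y|\le\frac12$ and $|y|^\beta\le\rho(y)^\varepsilon$. For general $z\neq0$ apply this to $\delta_{1/\rho(z)}z$, $\delta_{1/\rho(z)}y$ and use $K(\delta_tx)=t^{-s}K(x)$: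
$$|K(z-y)-K(z)|\le C\rho(y)^\varepsilon\rho(z)^{-s-\varepsilon}\quad\text{if }\rho(y)\le c_0\rho(z),\ z\ne 0. \tag{11}$$

**Step 5: absolute convergence.** We check that the left side of (3) makes sense.

Let $f\in C_0^\infty$, $\int f=0$, $\operatorname{supp}f\subset B(0,R)$. By (5),
$$|K|*|f|(z)\le\|f\|_\infty\int_{\rho\le\kappa(\rho(z)+R)}|K|, \tag{12}$$
which is bounded on bounded sets. If $\rho(z)\ge R/c_0$, then $K*f(z)=\int(K(z-y)-K(z))f(y)\,dy$ and (11) give
$$|K*f(z)|\le CR^\varepsilon\|f\|_1\,\rho(z)^{-s-\varepsilon}. \tag{13}$$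
As $p(s+\varepsilon)=d+p\varepsilon>d$, the function $|K*f|^p$ is integrable, and so is $\Phi(K*f)$.

## 5. The logarithm produced by a concentrated bump: necessity

Let $0\le\psi\in C_0^\infty$ be supported in $B(0,1)$, $\int\psi=1$, $\psi_N(x)=2^{Nd}\psi(\delta_{2^N}x)$ and $f_N=\psi_N-\psi$. Then $\int f_N=0$, $\|f_N\|_1\le2$. We claim that, with $O(1)$ uniform in $N\ge1$,
$$\int\Phi(\pm K*f_N)=\Theta_\pm N\log2+O(1). \tag{14}$$

Put $L=1/c_0\ge1$. We use that $|K|*\psi$ is bounded: it is bounded on bounded sets by (12), and if $\rho(z)\ge2\kappa$ and $\rho(y)\le1$, then $\rho(z-y)\ge\rho(z)/\kappa-1\ge1$, so $|K(z-y)|\le C$.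

**Step 1: the far region $\rho(z)\ge L$.** Here mean zero gives decay. By (13) with $R=1$, $|K*f_N(z)|\lesssim\rho(z)^{-s-\varepsilon}$, so by (10) and (8) the contribution is $O(1)$.

**Step 2: the core $\rho(z)\le L2^{-N}$.** Here the bump is resolved, and size alone suffices. A substitution gives $K*\psi_N(z)=2^{Ns}(K*\psi)(\delta_{2^N}z)$, so $|K*f_N|\lesssim2^{Ns}+1\lesssim2^{Ns}$. The contribution is $\lesssim2^{Nsp}\cdot2^{-Nd}=1$.

**Step 3: the intermediate region $L2^{-N}\le\rho(z)\le L$.** Here the bump looks like a point mass, and we extract the main term. Write $K*f_N=K+e$ with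
$$e(z)=\int(K(z-y)-K(z))\psi_N(y)\,dy-K*\psi(z).$$
On $\operatorname{supp}\psi_N$, $\rho(y)\le2^{-N}\le c_0\rho(z)$, so by (11) $|e|\lesssim2^{-N\varepsilon}\rho^{-s-\varepsilon}+1$. In this region $2^{-N\varepsilon}\rho^{-\varepsilon}\le1$ and $1\le L^s\rho^{-s}$, so also $|e|\lesssim\rho^{-s}$. By (10) and (1),
$$|\Phi(\pm K*f_N)-\Phi(\pm K)|\lesssim|e|\,\rho^{-s(p-1)}\lesssim2^{-N\varepsilon}\rho^{-d-\varepsilon}+\rho^{-\alpha}.$$
By (8), $\int_{\rho\ge L2^{-N}}\rho^{-d-\varepsilon}\lesssim2^{N\varepsilon}$, and $\int_{\rho\le L}\rho^{-\alpha}\lesssim1$ as $\alpha<d$. So the integral of the error is $O(1)$. By (9), $\int_{L2^{-N}\le\rho\le L}\Phi(\pm K)=\Theta_\pm N\log2$. This proves (14).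

**Step 4: conclusion.** We read off necessity. Note $\Phi(K*(-f_N))=\Phi(-K*f_N)$. If (3) holds, apply it to $f_N$ and $-f_N$: the left sides are at most $C2^p$, so $\Theta_+N\log 2$ and $\Theta_-N\log 2$ stay bounded, and $\Theta_+=\Theta_-=0$. If only $\int\Phi(K*f)\le C\|f\|_1^p$ holds, the same test gives $\Theta_+\le0$ and $\Theta_-\le0$. This is the "only if" part of Theorem 1 and of Corollary 3. $\blacksquare$

As an illustration, if $\tilde K\not\equiv0$ and $\Phi(v)=|v|^p$, then $\Theta_+>0$; so $\|K*f\|_{L_p}\lesssim\|f\|_1$ is false for every such kernel.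

## 6. Dyadic truncation and a telescoping series

Formula (14) says that each of the $N$ dyadic scales between the bump and the unit scale contributes $\Theta_\pm\log2$. We now separate the scales for a general $f$.

**Step 1: truncated kernels.** We cut $K$ off at gauge distance $2^{-n}$ from the origin.

Fix a smooth $\eta:[0,\infty)\to[0,1]$ with $\eta=0$ on $[0,1]$, $\eta=1$ on $[2,\infty)$. Put $K_n(x)=\eta(2^n\rho(x))K(x)$, $K_n(0)=0$. Then $|K_n|\le|K|$ and
$$K_n(x)=2^{ns}K_0(\delta_{2^n}x),\qquad K_{n+1}(x)=2^{ns}K_1(\delta_{2^n}x). \tag{15}$$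
For $i=0,1$, $K_i$ vanishes near $0$, is $\beta$-Hölder on bounded sets, and $|K_i(x)|\le C(1+\rho(x))^{-s}$. By (6),
$$|K_i(z)-K_i(z')|\le C_R\,\rho(z-z')^\varepsilon\quad\text{if }\rho(z)\le R,\ \rho(z-z')\le1. \tag{16}$$
The function $k:=K_1-K_0$ is bounded and supported in $\{\rho\le2\}$. Finally
$$|K_0(z-y)-K_0(z)|\le C\rho(y)^\varepsilon(1+\rho(z))^{-s-\varepsilon}\quad\text{if }\rho(y)\le1. \tag{17}$$
Indeed, if $\rho(z)\ge\max(3\kappa,1/c_0)$, then $\rho(z-y)\ge\rho(z)/\kappa-1\ge2$ and $\rho(z)\ge2$, so $K_0=K$ at both points, and (11) applies because $\rho(y)\le1\le c_0\rho(z)$. For the remaining $z$, which form a bounded set, (17) follows from (16).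

**Step 2: the cancellation at one scale.** We compute what a single point mass contributes:
$$\int_{\mathbb R^d}\big[\Phi(\pm K_1)-\Phi(\pm K_0)\big]=\Theta_\pm\log2. \tag{18}$$
The integrand vanishes for $\rho\ge2$. Let $R\ge2$. Since $K_1(x)=2^sK_0(\delta_2x)$ and $sp=d$,
$$\int_{\rho\le R}\Phi(\pm K_1)=\int_{\rho\le R}2^{d}\,\Phi(\pm K_0(\delta_2x))\,dx=\int_{\rho\le2R}\Phi(\pm K_0).$$
So the left side of (18) equals $\int_{R<\rho\le2R}\Phi(\pm K_0)=\int_{R<\rho\le2R}\Phi(\pm K)$, which is $\Theta_\pm\log2$ by (9).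

**Step 3: telescoping.** We write $\int\Phi(K*f)$ as a sum over scales, each brought back to scale $1$.

Let $f\in C_0^\infty$, $\int f=0$, $\operatorname{supp}f\subset B(0,R)$. Put $I_n(f)=\int\Phi(K_n*f)$ and let
$$f^{(n)}(y)=2^{-nd}f(\delta_{2^{-n}}y)$$
be the push-forward of $f$ under $\delta_{2^n}$. By (15), $K_n*f(z)=2^{ns}(K_0*f^{(n)})(\delta_{2^n}z)$ and $K_{n+1}*f(z)=2^{ns}(K_1*f^{(n)})(\delta_{2^n}z)$. Using $sp=d$, $I_n(f)=I_0(f^{(n)})$ and $I_{n+1}(f)=I_1(f^{(n)})$.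

Each $I_n(f)$ converges absolutely: $|K_n*f|\le|K|*|f|$ is bounded on bounded sets by (12). If $\rho(z)\ge\max(\kappa(R+2^{1-n}),R/c_0)$, then for $\rho(y)\le R$ we have $\rho(z-y)\ge\rho(z)/\kappa-R\ge2^{1-n}$. Hence $K_n*f(z)=K*f(z)$, and (13) applies.

As $n\to+\infty$: $|K_n*f-K*f|\le\|f\|_\infty\int_{\rho\le2^{1-n}}|K|\to0$. For $n\ge0$ the bounds just given hold with thresholds independent of $n$ (replace $2^{1-n}$ by $2$). So $|K_n*f|^p$ has an integrable majorant, and dominated convergence gives $I_n(f)\to\int\Phi(K*f)$.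

As $n\to-\infty$: let $2^nR\le1$. Since $\operatorname{supp}f^{(n)}\subset B(0,2^nR)$ and $\int f^{(n)}=0$, (17) gives $|K_0*f^{(n)}(z)|\le C\|f\|_1(2^nR)^\varepsilon(1+\rho(z))^{-s-\varepsilon}$. Hence $|I_n(f)|=|I_0(f^{(n)})|\lesssim\|f\|_1^p(2^nR)^{p\varepsilon}\to0$.

Consequently
$$\int\Phi(K*f)=\sum_{n\in\mathbb Z}\int\Psi[f^{(n)}],\qquad\Psi[g]:=\Phi(K_1*g)-\Phi(K_0*g), \tag{19}$$
where the sum means $\lim_{N\to\infty}\sum_{n=-N}^{N}$.

**Absolute values lose a factor $N$.** The first thing to try is to bound $|\Psi[f^{(n)}]|$ pointwise and add up. This cannot work, even when $\Theta_\pm=0$. Suppose $\Phi\circ\tilde K\not\equiv0$ and take $f=f_N$ from Section 5. Then $f_N^{(n)}=\psi_{N-n}-\psi^{(n)}$. For $0\le n\le N$, $i\in\{0,1\}$ and $\rho(z)\le2$, (16) gives $|K_i*\psi_{N-n}(z)-K_i(z)|\lesssim2^{-(N-n)\varepsilon}$, and $|K_i*\psi^{(n)}|\le2^{-ns}\sup(|K|*\psi)\lesssim2^{-ns}$ by (15). So by (10), for $\rho(z)\le2$,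
$$\Big|\Psi[f_N^{(n)}](z)-\big(\Phi(K_1(z))-\Phi(K_0(z))\big)\Big|\lesssim2^{-(N-n)\varepsilon}+2^{-ns}.$$
The number $\theta=\int|\Phi(K_1)-\Phi(K_0)|$ is positive: for $\frac12<\rho<1$ we have $K_0=0$ and $\Phi(K_1)=\eta(2\rho)^p\rho^{-d}\Phi(\tilde K)$, which is nonzero for $\rho$ near $1$ on an open set of directions. Hence $\int|\Psi[f_N^{(n)}]|\ge\theta/2$ whenever $\min(n,N-n)\ge n_0$, with $n_0$ a constant. Thus the sum of these integrals is at least $c(N-2n_0)$, while $\|f_N\|_1\le2$.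

What saves the day for $f_N$ is that $f_N^{(n)}$ is nearly a point mass at these $n$, so that (18) applies. Genuine errors occur only at $n$ near $0$ and near $N$. These are the scales $r=2^{-n}$ at which the mass function $r\mapsto|f_N|(B(0,r))$ changes: it is near $0$ for $r\ll2^{-N}$, near $1$ for $2^{-N}\ll r\ll1$, and at most $2$ afterwards. This suggests what to prove for all $f$: at each scale, compare with point masses exactly, and bound the error by the change of the mass function near that scale. The mass function is monotone and bounded, so its changes at all scales add up to a bounded quantity.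

## 7. One scale compared with a superposition of point masses

Let $g\in C_0^\infty$ be real, $S=\{g\ne0\}$, $|g|(E)=\int_E|g|$. Which point mass should we compare $g$ with near $z$? We let every $x\in S$ propose one, at $x$, carrying the mass $\tilde m_x$ of $g$ in $B(x,1)$, and average the proposals. For $x\in S$ put
$$F_x(r)=|g|(B(x,r)),\quad m_x=F_x(1)>0,\quad\tilde m_x=\int_{B(x,1)}g,\quad h_x=\int w(\rho(x-y))|g(y)|\,dy,$$
where $w(r)=\min(r^\varepsilon,r^{-s})$ for $r>0$, $w(0)=0$. The number $h_x$ measures how far $g$ is, seen from $x$, from a mass at $x$: it ignores mass at $x$ itself and mass at infinity. If $|g|$ approximates a unit point mass at $x$, then $m_x\approx1$, $h_x\approx0$. Let $\varphi(t)=t^{p-1}$ and define the defect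
$$D(x)=\varphi(m_x+h_x)-\varphi(m_x)\ge0.$$
All of these are continuous in $x$, and since $w\le1$ they are bounded in terms of $\|g\|_1$. On $\tau\in(0,\infty)$ the quotient of $(1+\tau)^{p-1}-1$ by $\min(1,\tau)(1+\tau)^{p-1}$ is continuous and positive, with limits $p-1$ at $0$ and $1$ at $\infty$. Putting $\tau=h/m$ and multiplying by $m^{p-1}$, for $m>0$, $h\ge0$,
$$c\min\big(1,\tfrac hm\big)(m+h)^{p-1}\le\varphi(m+h)-\varphi(m)\le C\min\big(1,\tfrac hm\big)(m+h)^{p-1}. \tag{20}$$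

Let
$$\Psi_x(z)=\Phi(\tilde m_xK_1(z-x))-\Phi(\tilde m_xK_0(z-x)),\qquad G(z)=\int_S|g(x)|\frac{\Psi_x(z)}{m_x}\,dx.$$
$\Psi_x(z)$ vanishes if $\rho(z-x)>2$, and $|\tilde m_x|\le m_x$ gives $|\Psi_x(z)|\le Cm_x^p\mathbf 1_{\rho(z-x)\le2}$, so $G$ is well defined. The weight $1/m_x$ depends on $x$ and not on $z$. Therefore Fubini lets us integrate $\Psi_x$ in $z$ alone, and (18) with homogeneity gives the exact value
$$\int G=\log2\int_S\frac{\Theta_+(\tilde m_x)_+^p+\Theta_-(\tilde m_x)_-^p}{m_x}|g(x)|\,dx. \tag{21}$$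
A true average over $x$ near $z$ would have the weight $1/\mu$ with $\mu=|g|(B(z,A))$, but this depends on $z$ and would spoil (21). The next lemma passes between the two weights.

**Lemma 4.** Let $A=5\kappa^3$. For every $z\in\mathbb R^d$,
$$|\Psi[g](z)-G(z)|\le C\int_{B(z,A)}|g(x)|D(x)\,dx ,$$
where $|g|D$ is understood as $0$ off $S$.

*Proof.* Fix $z$. Let $u_i=K_i*g(z)$ and, for $x\in S\cap B(z,A)$, $v_i=\tilde m_xK_i(z-x)$, $i=0,1$.

**Step 1: basic bounds.** We compare $g$ with $\tilde m_x\delta_x$ under each truncated kernel. We claim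
$$|v_i|\le Cm_x,\qquad|u_i-v_i|\le Ch_x,\qquad|u_i|\le C(m_x+h_x), \tag{22}$$
$$|u_1-u_0|\le C|g|(B(z,2)),\qquad|v_1-v_0|\le Cm_x. \tag{23}$$
The first bound in (22) holds because $K_i$ is bounded. For the second,
$$u_i-v_i=\int_{B(x,1)}\big(K_i(z-y)-K_i(z-x)\big)g(y)\,dy+\int_{B(x,1)^c}K_i(z-y)g(y)\,dy .$$
In the first integral $\rho(z-x)\le A$ and $\rho(x-y)\le1$, so (16) bounds it by $C\int_{B(x,1)}\rho(x-y)^\varepsilon|g(y)|\,dy\le Ch_x$. In the second, $\rho(x-y)\le\kappa(A+\rho(z-y))\le\kappa A(1+\rho(z-y))$, hence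
$$|K_i(z-y)|\lesssim(1+\rho(z-y))^{-s}\lesssim\rho(x-y)^{-s}=w(\rho(x-y)),$$
and this integral is also $\lesssim h_x$. The third bound follows from the first two. For (23): $u_1-u_0=k*g(z)$ with $k$ bounded and supported in $\{\rho\le2\}$, and $|v_1-v_0|=|\tilde m_x||k(z-x)|$.

**Step 2: two kinds of $z$.** We separate the points where the weights $1/\mu$ and $1/m_x$ can be compared. Let $\mu=|g|(B(z,A))$. If $\mu=0$, both sides vanish: $k*g(z)=0$ gives $u_1=u_0$, and $G(z)$ involves only $x\in B(z,2)\subset B(z,A)$. Let $\mu>0$. Call $z$ bad if some $x_0\in S\cap B(z,A)$ has $m_{x_0}>\mu$, and good otherwise. Note that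
$$\rho(z-x)\le2\ \Longrightarrow\ B(x,1)\subset B(z,3\kappa)\subset B(z,A). \tag{24}$$

**Step 3: good $z$, decomposition.** We write the difference as an average over $x$. Here $m_x\le\mu$ for all $x\in S\cap B(z,A)$. Since $\int_{S\cap B(z,A)}|g|=\mu$ and $\Psi_x(z)=0$ for $\rho(z-x)>2$,
$$\Psi[g](z)-G(z)=\int_{S\cap B(z,A)}|g(x)|\Big(\frac{\Psi[g](z)-\Psi_x(z)}{\mu}+\Psi_x(z)\Big(\frac1\mu-\frac1{m_x}\Big)\Big)dx .$$
It suffices to bound both terms in the large parentheses by $CD(x)$.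

**Step 4: good $z$, first term.** We must bound $\Psi[g]-\Psi_x$ well both when $h_x$ is small and when it is large; one grouping serves each case:
$$\Psi[g](z)-\Psi_x(z)=[\Phi(u_1)-\Phi(v_1)]-[\Phi(u_0)-\Phi(v_0)]=[\Phi(u_1)-\Phi(u_0)]-[\Phi(v_1)-\Phi(v_0)] .$$
By (10) and (22), the first grouping is $\lesssim h_x(m_x+h_x)^{p-1}$. By (10), (22), (23), the second is $\lesssim\big(|g|(B(z,2))+m_x\big)(m_x+h_x)^{p-1}\lesssim\mu(m_x+h_x)^{p-1}$, because $m_x\le\mu$. Dividing by $\mu\ge m_x$,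
$$\frac{|\Psi[g](z)-\Psi_x(z)|}\mu\lesssim\min\Big(1,\frac{h_x}{\mu}\Big)(m_x+h_x)^{p-1}\le\min\Big(1,\frac{h_x}{m_x}\Big)(m_x+h_x)^{p-1}\lesssim D(x)$$
by (20).

**Step 5: good $z$, second term.** We pay for replacing $1/\mu$ by $1/m_x$. The term is nonzero only if $\rho(z-x)\le2$. Then $B(x,1)\subset B(z,A)\subset B(x,\kappa(A+2))$ by (24) and (5), so
$$0\le\mu-m_x\le|g|\big(B(x,\kappa(A+2))\setminus B(x,1)\big)\lesssim h_x,$$
as $w$ is bounded below on $[1,\kappa(A+2)]$. Using $\frac{\mu-m_x}\mu\le\min\big(1,\frac{\mu-m_x}{m_x}\big)$ and (20),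
$$\Big|\Psi_x(z)\Big(\frac1\mu-\frac1{m_x}\Big)\Big|\lesssim m_x^p\,\frac{\mu-m_x}{\mu m_x}\lesssim m_x^{p-1}\min\Big(1,\frac{h_x}{m_x}\Big)\lesssim D(x).$$

**Step 6: bad $z$, the defect is large.** We show that near a bad point no cancellation is needed. Since $m_{x_0}>\mu$, $B(x_0,1)\not\subset B(z,A)$. Let $x\in S\cap B(z,2)$. Then $B(x,1)\cap B(x_0,1)=\emptyset$. Otherwise $\rho(x-x_0)\le2\kappa$, so $\rho(x_0-z)\le\kappa(2\kappa+2)$, and every $y\in B(x_0,1)$ satisfies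
$$\rho(y-z)\le\kappa(1+2\kappa^2+2\kappa)\le5\kappa^3=A,$$
a contradiction. Also $B(x_0,1)\subset B(x,C)$, because $\rho(x_0-x)\le\kappa(A+2)$. So $B(x_0,1)\subset B(x,C)\setminus B(x,1)$, where $w(\rho(x-\cdot))\ge c$, and
$$h_x\ge c\,m_{x_0}>c\mu\ge c\,m_x ,$$
the last step by (24). Now (20) gives $D(x)\ge c(m_x+h_x)^{p-1}$ for all $x\in S\cap B(z,2)$.

**Step 7: bad $z$, conclusion.** We bound $\Psi[g](z)$ and $G(z)$ separately. By (10), (22), (23), $|\Psi[g](z)|\lesssim|g|(B(z,2))\,(m_x+h_x)^{p-1}$ for every $x\in S\cap B(z,2)$. If $|g|(B(z,2))=0$, then $\Psi[g](z)=0$. Otherwise multiply by $|g(x)|$, integrate over $x\in B(z,2)$ and divide by $|g|(B(z,2))$: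
$$|\Psi[g](z)|\lesssim\int_{S\cap B(z,2)}|g(x)|(m_x+h_x)^{p-1}dx\lesssim\int_{B(z,2)}|g|D .$$
Likewise $|G(z)|\lesssim\int_{S\cap B(z,2)}|g(x)|m_x^{p-1}dx\lesssim\int_{B(z,2)}|g|D$. $\square$

Integrating Lemma 4 over $z$ and using $|B(x,A)|=|B(0,A)|$ for every $x$,
$$\Big|\int\Psi[g]-\int G\Big|\le C\int_S|g(x)|D(x)\,dx. \tag{25}$$

## 8. The defect is controlled by increments of $|g|(B(x,r))^{p-1}$

To sum (25) over scales we need a bound of $D$ by differences that telescope.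

**Lemma 5.** There is $\gamma'>0$, depending only on $\varepsilon,s,p$, such that for $x\in S$
$$D(x)\le C\sum_{j\ge1}2^{-\gamma'j}\big[\varphi(F_x(2^j))-\varphi(F_x(2^{-j}))\big].$$

*Proof.* Drop $x$ from the notation: $F=F_x$, $h=h_x$, $m=F(1)$, $M_j=F(2^j)$, $m_j=F(2^{-j})$, $\Delta_j=M_j-m_j$. Then $m_j\le m\le M_j$ and $m>0$. Put $\sigma=\min(\varepsilon,s)$ and $N(h)=\varphi(m+h)-\varphi(m)$, so $D=N(h)$.

**Step 1: from $h$ to increments of $F$.** We cut the integral defining $h$ into dyadic shells. The shells $2^{-j}<\rho(x-y)\le2^{1-j}$ and $2^{j-1}<\rho(x-y)\le2^j$, $j\ge1$, cover all $y\ne x$. On the first kind $w\le2^{(1-j)\varepsilon}$ and on the second $w\le2^{-(j-1)s}$, so $w\le C2^{-\sigma j}$ on both. Both shells with index $j$ lie in $B(x,2^j)\setminus B(x,2^{-j})$ and are disjoint. Hence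
$$h\le C\sum_{j\ge1}2^{-\sigma j}\Delta_j\le C\max_{j\ge1}2^{-\sigma j/2}\Delta_j .$$
The maximum exists because the $\Delta_j$ are bounded.

**Step 2: through $N$.** We move this bound inside $N$. $N$ is increasing, and $N(Ch)\le C'N(h)$ for fixed $C\ge1$ by (20), since replacing $h$ by $Ch$ multiplies $\min(1,h/m)(m+h)^{p-1}$ by at most $C^p$. Hence
$$D=N(h)\le C\max_{j\ge1}N(2^{-\sigma j/2}\Delta_j)\le C\sum_{j\ge1}N(2^{-\sigma j/2}\Delta_j).$$

**Step 3: one term.** With $\gamma=\min(1,p-1)$, $\lambda\in(0,1]$, $\Delta=\Delta_j$, $M=M_j$, we show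
$$N(\lambda\Delta)\le C\lambda^\gamma M^{p-2}\Delta,\qquad M^{p-2}\Delta\le C\big[\varphi(M)-\varphi(m_j)\big]. \tag{26}$$
With $\lambda=2^{-\sigma j/2}$ this proves the lemma with $\gamma'=\gamma\sigma/2$.

For the second inequality put $t=m_j/M\in[0,1]$; it reads $1-t\le C(1-t^{p-1})$. It follows from $1-t^{p-1}\ge\min(1,p-1)(1-t)$: if $p\ge2$, then $t^{p-1}\le t$; if $p<2$, then concavity gives $t^{p-1}\le1+(p-1)(t-1)$.

For the first inequality there are two cases.

* Let $\lambda\Delta\le m$. Then (20) gives $N(\lambda\Delta)\lesssim\frac{\lambda\Delta}m(2m)^{p-1}\lesssim\lambda\Delta\,m^{p-2}$. If $p\ge2$, then $m^{p-2}\le M^{p-2}$ and $\gamma=1$. If $p<2$, then $M=m_j+\Delta\le m+\Delta\le m+m/\lambda\le2m/\lambda$, so $m\ge\lambda M/2$ and, the exponent being negative, $m^{p-2}\le(\lambda M/2)^{p-2}$. Hence $N(\lambda\Delta)\lesssim\lambda^{p-1}\Delta M^{p-2}$, and $\gamma=p-1$.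
* Let $\lambda\Delta>m$. Then $N(\lambda\Delta)\le(m+\lambda\Delta)^{p-1}\lesssim(\lambda\Delta)^{p-1}$. Moreover $\Delta\le M\le m+\Delta\le2\Delta$, so $\Delta^{p-1}=\Delta\cdot\Delta^{p-2}\lesssim M^{p-2}\Delta$. Hence $N(\lambda\Delta)\lesssim\lambda^{p-1}M^{p-2}\Delta\le\lambda^\gamma M^{p-2}\Delta$. $\square$

## 9. Summation over scales: Theorem 2 and sufficiency

Let $f\in C_0^\infty$, $\int f=0$. From now on $F_x(r)=\int_{B(x,r)}|f|$.

**Step 1: return to $f$.** We rewrite (25) and Lemma 5 for $g=f^{(n)}$ in terms of $f$. Since $|f^{(n)}|dx$ is the push-forward of $|f|dx$ under $\delta_{2^n}$, the $|f^{(n)}|$-mass of $B(\delta_{2^n}x,r)$ is $F_x(2^{-n}r)$. The quantities $m$ and $\tilde m$ of $f^{(n)}$ at $\delta_{2^n}x$ are $|f|_n(x)$ and $f_n(x)$. By (21), $\int G$ becomes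
$$T_n=\log2\int_{\{f\ne0\}}\frac{\Theta_+(f_n)_+^p+\Theta_-(f_n)_-^p}{|f|_n}\,|f|\,dx ,$$
and (25) with Lemma 5 gives
$$\Big|\int\Psi[f^{(n)}]-T_n\Big|\le C\int|f(x)|\sum_{j\ge1}2^{-\gamma'j}\big[\varphi(F_x(2^{j-n}))-\varphi(F_x(2^{-j-n}))\big]dx. \tag{27}$$

**Step 2: sum the errors.** We use monotonicity of $\varphi\circ F_x$. Fix $j$ and $x$ and put $b_k=\varphi(F_x(2^{-k}))$. This is nonincreasing in $k$ with $0\le b_k\le\|f\|_1^{p-1}$. The bracket in (27) is $b_{n-j}-b_{n+j}$, a sum of $2j$ consecutive differences $b_k-b_{k+1}\ge0$. As $n$ runs over $\mathbb Z$, each difference is used exactly $2j$ times, so the sum of the brackets over $n$ is at most $2j\|f\|_1^{p-1}$. Therefore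
$$\sum_{n\in\mathbb Z}\Big|\int\Psi[f^{(n)}]-T_n\Big|\le C\|f\|_1^{p-1}\|f\|_1\sum_{j\ge1}2j\,2^{-\gamma'j}\le C\|f\|_1^p. \tag{28}$$

**Step 3: the main terms.** We check that $\sum_nT_n$ converges absolutely. If $-n$ is large, then $B(x,2^{-n})\supset\operatorname{supp}f$ for every $x$ with $f(x)\ne0$, so $f_n(x)=\int f=0$ there and $T_n=0$. For $n\to+\infty$, on $\{f\neq 0\}$,
$$\frac{|f_n|^p}{|f|_n}\le|f|_n^{p-1}\le(C\|f\|_\infty2^{-nd})^{p-1},$$
so $|T_n|$ decays geometrically because $p>1$.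

**Step 4: conclusion.** We combine the pieces. By (19), $\int\Phi(K*f)=\lim_{N\to\infty}\sum_{n=-N}^N\int\Psi[f^{(n)}]$. By (28) and Step 3,
$$\Big|\int\Phi(K*f)-\sum_{n\in\mathbb Z}T_n\Big|\le C\|f\|_1^p ,$$
which is (4); Theorem 2 is proved. If $\Theta_+=\Theta_-=0$, then all $T_n=0$ and $|\int\Phi(K*f)|\le C\|f\|_1^p$. If $\Theta_+\le0$ and $\Theta_-\le0$, then all $T_n\le0$ and $\int\Phi(K*f)\le C\|f\|_1^p$. Together with Section 5, this proves Theorem 1 and Corollary 3. $\blacksquare$
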